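
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Weigel cusp branches of Modular Towers over number fields}


\begin{abstract}
A Modular Tower is a projective system of reduced Hurwitz spaces attached to a
finite group $G$, a prime $p$ and, in this paper, four conjugacy classes of elements of order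
prime to $p$. A conjecture stated by Fried says that an infinite branch of components, all
defined over one number field, carries no Weigel cusp branch, that is, no projective
system of cusps which are eventually of type o-$p'$. We disprove it. For $p\equiv 1\bmod 3$ and
$G=\mathbb Z/p\rtimes\mathbb Z/3$ we exhibit a tower with exactly one component at each level,
defined over $\mathbb Q$, and a cusp branch on it which is o-$p'$ at every level. We then decide
for which classes the conjecture holds when $G=\mathbb Z/p\rtimes \mathbb Z/n$, and we give a general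
construction which produces counterexamples for every prime $p$, and with $G$ simple for
every $p\ge 5$.
\end{abstract}


\section{The question and the answer}

\subsection{Modular Towers}

Let $p$ be a prime. A \emph{$p'$-element} is an element of finite order prime to $p$, and a
\emph{$p'$-group} is a finite group of order prime to $p$. Let $G$ be a finite group with trivial
center and $p\mid |G|$ which is \emph{$p$-perfect}: it has no surjection onto $\mathbb Z/p$. (Since
$p'$-elements die in $\mathbb Z/p$, a group that is not $p$-perfect is never generated by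
$p'$-elements, and the tower below would be empty.)

A \emph{$p$-Frattini cover} of $G$ is a surjection $H\to G$ of profinite groups with pro-$p$ kernel
such that no proper closed subgroup of $H$ maps onto $G$. There is a universal one,
${}_p\tilde G\to G$; among the $p$-Frattini covers of $G$ it is characterized by the property that
its $p$-Sylow subgroups are free pro-$p$ groups. Let $\ker_0$ be its kernel, put
$\ker_{k+1}=\ker_k^p[\ker_k,\ker_k]$ and $G_k={}_p\tilde G/\ker_k$ for $k\ge 0$. So
\[
G=G_0\leftarrow G_1\leftarrow G_2\leftarrow\cdots ,
\]
the $G_k$ are finite, each map has a $p$-group as kernel and is again Frattini, and each $G_k$ is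
centerless. By the Schur--Zassenhaus theorem a conjugacy class of $p'$-elements of $G$ lifts to exactly
one class of $p'$-elements of $G_k$, which we denote by the same letter.

Let $\mathbf C=(C_1,\dots,C_4)$ be nontrivial classes of $p'$-elements of $G$. The \emph{Nielsen
class} $\mathrm{Ni}(G_k,\mathbf C)$ is the set of $\mathbf g=(g_1,\dots,g_4)\in G_k^4$ with
\[
g_1g_2g_3g_4=1,\qquad \langle g_1,\dots,g_4\rangle=G_k ,
\]
and with $g_1,\dots,g_4$ in the classes $C_1,\dots,C_4$ in some order. Its quotient by
conjugation in $G_k$ is $\mathrm{Ni}(G_k,\mathbf C)^{\mathrm{in}}$. The Hurwitz monodromy group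
$H_4=\langle q_1,q_2,q_3\rangle$ acts on this quotient by
\[
q_i:(\dots,g_i,g_{i+1},\dots)\mapsto(\dots,g_ig_{i+1}g_i^{-1},g_i,\dots);
\]
words in the $q_i$ are applied from left to right. Put
$\mathrm{sh}=q_1q_2q_3$, $\mathcal Q''=\langle q_1q_3^{-1},\mathrm{sh}^2\rangle$ and
$\mathrm{Cu}_4=\langle q_2,\mathcal Q''\rangle$. The \emph{reduced inner Hurwitz space}
$\mathcal H(G_k,\mathbf C)^{\mathrm{in,rd}}$ is a cover of the $j$-line. Its geometric components
correspond to the $H_4$-orbits on $\mathrm{Ni}(G_k,\mathbf C)^{\mathrm{in}}/\mathcal Q''$, on which
$H_4$ acts through $H_4/\mathcal Q''$; as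
$\mathcal Q''\subset H_4$, these are the same as the $H_4$-orbits on
$\mathrm{Ni}(G_k,\mathbf C)^{\mathrm{in}}$. Its cusps, the points over $j=\infty$, correspond to the
$\mathrm{Cu}_4$-orbits on $\mathrm{Ni}(G_k,\mathbf C)^{\mathrm{in}}$.

The \emph{Modular Tower} of $(G,\mathbf C,p)$ is the projective system
$\{\mathcal H(G_k,\mathbf C)^{\mathrm{in,rd}}\}_{k\ge 0}$, with maps induced by $G_{k+1}\to G_k$. Its
components at all levels, ordered by these maps, form the \emph{component tree}.
An \emph{infinite component branch} is an infinite projective sequence of components, one at each level; it is an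
infinite $K$ component branch, for a number field $K$, if all its members are defined over $K$.

\subsection{Cusps}
For $\mathbf g$ representing a cusp write $H_{2,3}=\langle g_2,g_3\rangle$ and
$H_{1,4}=\langle g_1,g_4\rangle$, and call $g_2g_3$ the middle product. The cusp is
\begin{itemize}
\item a \emph{$p$ cusp} if $p$ divides the order of $g_2g_3$;
\item a \emph{g-$p'$ cusp} if $H_{2,3}$ and $H_{1,4}$ are both $p'$-groups;
\item an \emph{o-$p'$ cusp} in all other cases.
\end{itemize}
Lemma~\ref{lem:types} below says that the type depends only on the cusp.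
A \emph{cusp branch} is the sequence of cusps defined by a projective system
$\{{}_k\mathbf g\in\mathrm{Ni}(G_k,\mathbf C)^{\mathrm{in}}\}_{k\ge0}$. The components containing these
cusps form an infinite component branch, on which the cusp branch is said to \emph{lie}. A cusp
branch is a \emph{Weigel cusp branch} if its level-$k$ cusp is o-$p'$ for all large $k$.

\begin{conjecture}[stated in Fried \cite{Fried}]\label{conj}
For a number field $K$, there are no Weigel cusp branches on any infinite $K$ component branch of a
Modular Tower.
\end{conjecture}

To see why one might expect this, follow the type along a cusp branch. The map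
$G_{k+1}\to G_k$ carries the groups $H_{2,3}$, $H_{1,4}$ and the middle product of ${}_{k+1}\mathbf g$
onto those of ${}_k\mathbf g$, up to conjugation. Hence, once $p$ divides the order of one of them, it does so at
all higher levels. So the type can only move to the right in
\[
\text{g-}p'\ \longrightarrow\ \text{o-}p'\ \longrightarrow\ p
\]
(possibly skipping the middle type), and it is constant for large $k$. The two extreme types persist for simple reasons. A $p$ cusp can
only be followed by $p$ cusps. And every g-$p'$ cusp, represented by $\mathbf g$ at level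
$k$, is followed by some g-$p'$ cusp at level $k+1$: by Schur--Zassenhaus the $p'$-groups
$H_{2,3}$ and $H_{1,4}$ lift isomorphically to $G_{k+1}$, which gives $p'$-elements $g_i'$ over $g_i$;
the $p'$-elements $g_2'g_3'$ and $(g_4'g_1')^{-1}$ both lie over $g_2g_3$, hence are conjugate
under the kernel, and after conjugating the pair $(g'_1,g'_4)$ by an element of the kernel we get
$g_1'g_2'g_3'g_4'=1$; the $g_i'$ generate by the Frattini property. For o-$p'$ cusps there is no
such mechanism: one of the two groups has order divisible by $p$, Schur--Zassenhaus is not available, and yet the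
middle product must never acquire a factor $p$ in its order. One would guess that the middle type is
transitional, at least where the components stay over a fixed number field.

Passing to the limit shows what to look for instead. By compactness a cusp branch is given by
$(\hat g_1,\dots,\hat g_4)\in({}_p\tilde G)^4$. The image of $\hat g_i$ in every $G_k$ has order prime to
$p$, so the closed subgroup generated by $\hat g_i$ meets the pro-$p$ group $\ker_0$ trivially, and $\hat g_i$
has finite order prime to $p$. On a branch with no $p$ cusps, in particular on a Weigel cusp branch, the same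
holds for the middle product $\hat g_2\hat g_3$. On a Weigel cusp branch one of the two pairs, say
$\hat g_2,\hat g_3$, moreover generates a closed subgroup of order divisible by $p$. The $p$-Sylow subgroups
of ${}_p\tilde G$ are torsion-free, so this subgroup is infinite: it is topologically generated by an
image of an infinite triangle group. The following lemma turns such a pair into a Weigel cusp branch.

\begin{lemma}\label{lem:seed}
Suppose that $a,b$ topologically generate ${}_p\tilde G$ and that $a$, $b$, $ab$ have finite order
prime to $p$. Let $\mathbf C$ consist of the classes of the images of $a^{-1},a,b,b^{-1}$ in $G$, and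
let ${}_k\mathbf g$ be the image of $(a^{-1},a,b,b^{-1})$ in $G_k^4$. Then
${}_k\mathbf g\in\mathrm{Ni}(G_k,\mathbf C)$, and the cusp branch defined by
$\{{}_k\mathbf g\}_{k\ge 0}$ is o-$p'$ at every level.
\end{lemma}

\begin{proof}
The images of $a$ and $b$ in $G$ are nontrivial, because $p\mid|G|$ excludes that $G$ is generated by
a single $p'$-element. The product of the four entries is $1$, they generate $G_k$, and they are
$p'$-elements in the right classes. The middle product is the image of $ab$, of order prime to
$p$, while $H_{2,3}=G_k$ has order divisible by $p$.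
\end{proof}

So there are two tasks: to find such pairs $a,b$, and to show that the components through the tuples
${}_k\mathbf g$ are defined over one number field.

\subsection{The smallest case}\label{sec:seven}
Take $p=7$ and let $G=\mathbb F_7\rtimes\mu_3$ be the group of order $21$ of the maps
$x\mapsto\varepsilon x+c$ with $\varepsilon\in\{1,2,4\}$. Let
\[
a:x\mapsto 2x,\qquad b:x\mapsto 2(x-1)+1=2x-1 ,
\]
of order $3$, with fixed points $0$ and $1$. Then $ab:x\mapsto 4x-2$ has order $3$ as well; its fixed point
is $3$. But $ba:x\mapsto4x-1$, so $ab(ba)^{-1}$ is translation by $-1$, and $\langle a,b\rangle=G$.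
Thus $(a^{-1},a,b,b^{-1})$ represents an o-$7'$ cusp. Nothing changes at the next level: there $2$ is
replaced by the cube root of unity $30\in\mathbb Z/49$ which lifts it, the product $ab$ has multiplier
$30^2=18$ and order $3$, and
$ab(ba)^{-1}$ is translation by $-(1-30)^2=-8$, of order $49$. The same happens at all levels, because
${}_7\tilde G=\mathbb Z_7\rtimes\mu_3$ contains the group $\mathbb Z[e^{2\pi i/3}]\rtimes\mu_3$
of motions of the Euclidean plane, in which the product of two rotations by $120^\circ$ about
different points is a rotation by $240^\circ$.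

What about the component at level $0$? The braid $q_1$ takes our tuple to $(a,a^{-1},b,b^{-1})$, with
multipliers $(2,4,2,4)$; since braids permute the multipliers, every $H_4$-orbit contains tuples with
these multipliers.
Such a tuple is given by its fixed points $x_1,\dots,x_4\in\mathbb F_7$, and
$g_1g_2g_3g_4=1$ reads $-x_1+x_2-x_3+x_4=0$. Up to translation it is given by
$u=x_1-x_2=x_4-x_3$ and $v=x_2-x_3=x_1-x_4$. The braid $q_1^2$ conjugates
$g_1,g_2$ by $g_1g_2$, which is translation by $-u$, and $q_2^2$ conjugates $g_2,g_3$ by $g_2g_3$,
translation by $-3v$. So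
\[
q_1^2:(u,v)\mapsto(u,v-u),\qquad q_2^2:(u,v)\mapsto(u+3v,v).
\]
These matrices generate $SL_2(\mathbb F_7)$, which permutes the $48$ nonzero vectors transitively. Since
the nonzero vectors are exactly the generating tuples, there is a single $H_4$-orbit. The Hurwitz space is
defined over $\mathbb Q$, because the two classes of elements of order $3$ occur equally often. A
unique component is its own Galois conjugate, and so it is defined over $\mathbb Q$ as well.

\subsection{Results}\label{sec:results}
The spaces $\mathcal H(G_k,\mathbf C)^{\mathrm{in,rd}}$ are all defined over a cyclotomic field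
$Q_{\mathbf C}$, recalled in Section~\ref{sec:hurwitz}. That a component is defined over $K$ is always
understood with $K\supseteq Q_{\mathbf C}$.

\begin{theorem}\label{thm:Q}
Let $p\equiv1\bmod 3$, let $G=\mathbb F_p\rtimes\mu_3$ be the group of maps $x\mapsto\varepsilon x+c$ with
$\varepsilon\in\mu_3\subset\mathbb F_p^\times$, and let $\mathbf C=(C_+,C_+,C_-,C_-)$, where
$C_\pm$ are the two classes of elements of order $3$. Then every
$\mathcal H(G_k,\mathbf C)^{\mathrm{in,rd}}$ is nonempty, geometrically irreducible and defined over
$\mathbb Q$. So the component tree is a single infinite $\mathbb Q$ component branch, and a cusp branch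
which is o-$p'$ at every level $k\ge0$ lies on it. In particular Conjecture~\ref{conj} is false, with
$K=\mathbb Q$.
\end{theorem}

The second result settles the whole family $G=\mathbb F_p\rtimes\mu_n$, where $n\ge2$ and $n\mid p-1$.
Fix a primitive $n$-th root of unity $\zeta\in\mathbb Z_p$. Nontrivial classes of $p'$-elements are given by their
multipliers (Lemma~\ref{lem:affine}), so $\mathbf C$ is a multiset of multipliers
$\varepsilon_i=\zeta^{e_i}$ with $e_i\in\mathbb Z/n\smallsetminus 0$. We assume that $\sum e_i=0$ and
that the $e_i$ generate $\mathbb Z/n$; otherwise the Nielsen classes are empty. For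
$t\in(\mathbb Z/n)^\times$ put
\[
s_t=\sum_{i=1}^4\langle te_i/n\rangle\in\{1,2,3\},
\]
where $\langle\cdot\rangle$ is the fractional part: $s_t$ is an integer strictly between $0$ and $4$.

\begin{theorem}\label{thm:family}
Let $G=\mathbb F_p\rtimes\mu_n$ and $\mathbf C$ be as just described.
\begin{enumerate}
\item If $n=2$ there are no o-$p'$ cusps. If $n\ge3$, infinite component branches exist, and a Weigel cusp
branch lies on every one of them.
\item Let $n\ge3$ and $s_t=2$ for some $t$. Then the number of components at level $k$ is bounded
independently of $k$, every infinite component branch is defined over some number field, and it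
carries a Weigel cusp branch.
\item Let $n\ge3$ and $s_t\ne2$ for all $t$. Then no infinite component branch is defined over any
number field.
\end{enumerate}
So in this family Conjecture~\ref{conj} fails for $(G,\mathbf C,p)$ exactly when $n\ge 3$ and $s_t=2$
for some $t$.
\end{theorem}

For instance $n=3$, $e=(1,1,2,2)$ falls under (2), and $n=4$, $e=(1,1,1,1)$ and $n=6$, $e=(1,1,1,3)$ fall
under (3), the values of $s_t$ being $1$ and $3$. The next two results make the
method independent of explicit braid computations: the first produces the component branch from a pair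
$a,b$ as in Lemma~\ref{lem:seed}, the second produces such pairs.

\begin{theorem}\label{thm:criterion}
Let $(G,p)$ be as above, and let $a,b\in{}_p\tilde G$ be as in Lemma~\ref{lem:seed}, with $\mathbf C$
the classes of $a^{-1},a,b,b^{-1}$ in $G$. Put $N=\mathrm{lcm}(\mathrm{ord}\,a,\mathrm{ord}\,b)$. Then
the Modular Tower of $(G,\mathbf C,p)$ has an infinite $\mathbb Q(\zeta_N)$ component branch on which a
Weigel cusp branch lies; it is o-$p'$ at every level $k\ge0$.
\end{theorem}

\begin{theorem}\label{thm:charp}
Let $(G,p)$ be as above, and let $X\to\mathbb P^1$ be a connected Galois cover over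
$\overline{\mathbb F}_p$ with group $G$, branched only over $0,1,\infty$, with all inertia groups of
order prime to $p$. Then there are $a,b\in{}_p\tilde G$ as in Lemma~\ref{lem:seed}; their images in $G$
generate inertia groups over $0$ and $1$.
\end{theorem}

\begin{corollary}\label{cor:every}
For every prime $p$, Conjecture~\ref{conj} fails for $G=\mathbb F_{p^3}\rtimes\mu_m$ with
$m=p^2+p+1$, some $\mathbf C$ consisting of four classes of elements of order $m$, and
$K=\mathbb Q(\zeta_m)$.
\end{corollary}

\begin{corollary}\label{cor:simple}
Let $p\ge5$, and let $\ell\ge5$ be a prime with $p\mid\ell^2-1$. Then Conjecture~\ref{conj} fails for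
$G=PSL_2(\mathbb F_\ell)$, the prime $p$, $\mathbf C=(C_2,C_2,C_3,C_3)$ with $C_i$ the class of
elements of order $i$, and $K=\mathbb Q(\zeta_6)=\mathbb Q(\zeta_3)$. For each $p\ge 5$ there are infinitely many such $\ell$.
\end{corollary}

In Corollary~\ref{cor:every} the $p$-Sylow subgroups of ${}_p\tilde G$ are nonabelian, being free pro-$p$ groups with
quotient $\mathbb F_{p^3}$; so these towers are not of the affine kind of
Theorem~\ref{thm:family}.

\section{Hurwitz spaces and cusp types}

\subsection{Fields of definition}\label{sec:hurwitz}
Let $\mathcal U_4$ be the space of reduced divisors of degree $4$ on $\mathbb P^1$. The inner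
Hurwitz space $\mathcal H(G_k,\mathbf C)^{\mathrm{in}}$ is an \'etale cover of $\mathcal U_4$. Its points over $z$ are the
isomorphism classes of Galois covers $X\to\mathbb P^1$ with branch divisor $z$, with an identification of
the Galois group with $G_k$, and with the entries of a branch cycle description in the classes of $\mathbf C$ in some order.
Branch cycles identify the fiber with $\mathrm{Ni}(G_k,\mathbf C)^{\mathrm{in}}$, and
$H_4=\pi_1(\mathcal U_4)$ acts on the fiber as above. The reduced space is the quotient by $PGL_2$. As
$PGL_2$ is connected, the inverse image of a geometric component of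
$\mathcal H(G_k,\mathbf C)^{\mathrm{in,rd}}$ is one geometric component of
$\mathcal H(G_k,\mathbf C)^{\mathrm{in}}$.

We use the following facts from \cite{FV}. Let $\chi$ be the cyclotomic character, and let $\mathbf C^c$ be
the multiset of the classes of $c$-th powers.
\begin{itemize}
\item The spaces $\mathcal H(G_k,\mathbf C)^{\mathrm{in}}$, $\mathcal H(G_k,\mathbf C)^{\mathrm{in,rd}}$ and the maps
between them are defined over the fixed field $Q_{\mathbf C}$ of
$\{\sigma:\mathbf C^{\chi(\sigma)}=\mathbf C\}$. In particular $Q_{\mathbf C}=\mathbb Q$ if
$\mathbf C^c=\mathbf C$ for all $c$ prime to the orders of the elements of $\mathbf C$.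
\item Since $G_k$ is centerless, the $K$-points of $\mathcal H(G_k,\mathbf C)^{\mathrm{in}}$, for
$K\supseteq Q_{\mathbf C}$, correspond to the $G_k$-covers of $\mathbb P^1$ defined over $K$ together
with their automorphisms.
\end{itemize}
A geometric component is defined over $K\supseteq Q_{\mathbf C}$ if and only if it is stable under the absolute Galois group
$G_K$ of $K$.

\subsection{Cusp types are well defined}

\begin{lemma}\label{lem:types}
The order of $g_2g_3$ and the unordered pair of conjugacy classes of the subgroups $H_{2,3}$, $H_{1,4}$
depend only on the $\mathrm{Cu}_4$-orbit of $\mathbf g$.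
\end{lemma}

\begin{proof}
We check the generators. The braid $q_2$ replaces $(g_2,g_3)$ by $(g_2g_3g_2^{-1},g_2)$, so it fixes
$g_2g_3$, $H_{2,3}$ and $H_{1,4}$.

Applying $q_1,q_2,q_3$ in turn gives
$(\mathbf g)\mathrm{sh}=(g_1g_2g_1^{-1},g_1g_3g_1^{-1},g_1g_4g_1^{-1},g_1)$, which is
conjugate to $(g_2,g_3,g_4,g_1)$. So up to conjugation $\mathrm{sh}^2$ sends $\mathbf g$ to
$(g_3,g_4,g_1,g_2)$. This swaps the two groups and replaces $g_2g_3$ by $g_4g_1=(g_2g_3)^{-1}$.

Finally, $q_1q_3^{-1}$ sends $\mathbf g$ to $(g_1g_2g_1^{-1},\,g_1,\,g_4,\,g_4^{-1}g_3g_4)$. The new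
middle product $g_1g_4$ is conjugate to $g_4g_1=(g_2g_3)^{-1}$, and the new $H_{2,3}$ is the old
$H_{1,4}$. The new $H_{1,4}$, conjugated by $g_1^{-1}$, is
\[
\langle g_2,\,(g_4g_1)^{-1}g_3(g_4g_1)\rangle=\langle g_2,\,(g_2g_3)g_3(g_2g_3)^{-1}\rangle
=\langle g_2,\,g_2g_3g_2^{-1}\rangle=H_{2,3}.\qedhere
\]
\end{proof}

\section{Affine groups, and the counterexample over $\mathbb Q$}\label{sec:affine}

\subsection{The tower of an affine group}
Let $n\ge2$ and $n\mid p-1$. Let $\mu_n\subset\mathbb Z_p^\times$ be the group of $n$-th roots of unity, with
generator $\zeta$. It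
injects into $\mathbb F_p^\times$, so $1-\varepsilon$ is a unit of $\mathbb Z_p$ for
$1\ne\varepsilon\in\mu_n$; everything below rests on this. For a quotient $R$ of $\mathbb Z_p$ let
$R\rtimes\mu_n$ be the group of maps $z\mapsto\varepsilon z+c$ of $R$; we call $\varepsilon$ the
multiplier. Products are compositions: $(gh)(z)=g(h(z))$.

\begin{lemma}\label{lem:affine}
Let $G=\mathbb F_p\rtimes\mu_n$ and $R_k=\mathbb Z/p^{k+1}$.
\begin{enumerate}
\item $G$ is centerless and $p$-perfect, ${}_p\tilde G=\mathbb Z_p\rtimes\mu_n$, and
$G_k=R_k\rtimes\mu_n$, which is centerless.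
\item An element $g\in G_k$ with multiplier $\varepsilon\ne1$ has a unique fixed point $x$, so
$g(z)=\varepsilon(z-x)+x$, and its order is that of $\varepsilon$. The fixed point of $\gamma g\gamma^{-1}$ is
$\gamma(x)$. These $g$ are exactly the nontrivial $p'$-elements of $G_k$, and their classes are
given by the multiplier.
\item Let elements of $G_k$ be given whose multipliers are all $\ne1$ and together generate $\mu_n$. These
elements generate $G_k$ if and only if their fixed points are not all congruent modulo $p$.
\end{enumerate}
\end{lemma}

\begin{proof}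
(2) The equation $x=\varepsilon x+c$ has the unique solution $x=c/(1-\varepsilon)$. The statements
on the order and on $\gamma g\gamma^{-1}$ follow. Conjugation by translations moves the fixed point
to any other point, and conjugation does not change the multiplier. Elements with multiplier $1$ are
translations, of $p$-power order.

(1) An element of $G_k$ which commutes with $z\mapsto z+1$ is a translation by some $c$; if it commutes
with $z\mapsto\zeta z$, then $(1-\zeta)c=0$ and $c=0$. So the $G_k$ are centerless. A homomorphism
$G\to\mathbb Z/p$ kills all elements with multiplier $\ne1$, and translation by $c$ is the product of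
$z\mapsto\zeta z+c$ and $z\mapsto\zeta^{-1}z$. So $G$ is $p$-perfect. The kernel of
$\mathbb Z_p\rtimes\mu_n\to G$ is $p\mathbb Z_p$, and the $p$-Sylow $\mathbb Z_p$ is free pro-$p$. The
cover is Frattini: if a closed subgroup $H$ maps onto $G$, some $h\in H$ maps to translation by $1$;
the multiplier of $h$ is $\equiv1\bmod p$, hence $1$, so $h$ is translation by a unit and
$H\supseteq\mathbb Z_p$; as $H$ maps onto $\mu_n$, it is everything. Thus
${}_p\tilde G=\mathbb Z_p\rtimes\mu_n$ and $\ker_k=p^{k+1}\mathbb Z_p$.

(3) Let $\bar H\subset G$ be the image of the generated group. If all fixed points are congruent to $x$,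
then $\bar H$ fixes $x\bmod p$, so $\bar H\ne G$. Conversely, suppose that they are not all congruent. As
$\bar H$ maps onto $\mu_n$, it would, if $\bar H\cap\mathbb F_p=0$, be
generated by one element with multiplier
$\zeta$; then all of $\bar H$ would fix the fixed point of that element, and all fixed points would be congruent. So
$\bar H\supseteq\mathbb F_p$, hence $\bar H=G$, and the generated group is $G_k$ by the Frattini property.
\end{proof}

\subsection{Nielsen tuples as vectors}\label{sec:vectors}
Fix $\mathbf C$ as in Section~\ref{sec:results}, and an ordering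
$\varepsilon=(\varepsilon_1,\dots,\varepsilon_4)$ of its multipliers. Put
$\eta_i=\varepsilon_1\cdots\varepsilon_i$. For $g_i(z)=\varepsilon_i(z-x_i)+x_i$ we have
\[
g_1g_2g_3g_4(z)=z+\sum_{i=1}^4\eta_{i-1}(1-\varepsilon_i)x_i ,
\]
since $\eta_4=1$. So tuples with product $1$ and multipliers $\varepsilon$, up to conjugation by translations, are the
elements of
\[
U_\varepsilon(R)=\Big\{x\in R^4:\ \sum_{i=1}^4\eta_{i-1}(1-\varepsilon_i)x_i=0\Big\}\Big/R\,(1,1,1,1).
\]
Here $R$ may be $\mathbb Z_p$, one of the $R_k$, or a field of characteristic $0$ with an embedding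
of $\mathbb Q(\zeta)$. The coefficients are units, so $U_\varepsilon(R)$ is free of rank $2$, and
$U_\varepsilon(R_k)=U_\varepsilon(\mathbb Z_p)/p^{k+1}$. Let $B_4$ be the braid group with generators
$q_1,q_2,q_3$, which maps onto $H_4$. It acts on tuples by the formulas for the $q_i$, and on fixed
points by
\[
q_i:(x_i,x_{i+1})\mapsto(g_i(x_{i+1}),x_i),\qquad g_i(x_{i+1})=\varepsilon_ix_{i+1}+(1-\varepsilon_i)x_i .
\]
This is a linear isomorphism from $U_\varepsilon$ to $U_{\varepsilon'}$, where $\varepsilon'$ is
$\varepsilon$ with $\varepsilon_i,\varepsilon_{i+1}$ interchanged. In particular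
$B_4$ permutes the orderings in all possible ways. Over $R_k$ call a vector \emph{primitive} if it is
nonzero modulo $p$, that is, if the $x_i$ are not all congruent modulo $p$. Conjugation by
$z\mapsto\delta z+c$ multiplies vectors of $U_\varepsilon$ by $\delta$. So Lemma~\ref{lem:affine}(3)
gives a bijection
\begin{equation}\label{eq:prim}
\{\text{elements of }\mathrm{Ni}(G_k,\mathbf C)^{\mathrm{in}}\text{ with ordering }\varepsilon\}
\ \longleftrightarrow\ \{\text{primitive vectors of }U_\varepsilon(R_k)\}/\mu_n .
\end{equation}
Primitive vectors lift to $U_\varepsilon(\mathbb Z_p)$, so the Nielsen classes are nonempty and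
infinite component branches exist.

We also note that $q_i^2$ conjugates $(g_i,g_{i+1})$ by $g_ig_{i+1}$: indeed
\[
(g,h)\mapsto(ghg^{-1},g)\mapsto(ghgh^{-1}g^{-1},\,ghg^{-1})
=\big(gh\cdot g\cdot(gh)^{-1},\,gh\cdot h\cdot(gh)^{-1}\big).
\]

\subsection{Proof of Theorem~\ref{thm:Q}}
Here $n=3$. Let $\omega=\zeta$ and $\bar\omega=\omega^{-1}$. The classes $C_\pm$ consist of the elements with
multipliers $\omega$ and $\bar\omega$. Every $H_4$-orbit
contains tuples with ordering $(\omega,\bar\omega,\omega,\bar\omega)$. For these the relation in $U_\varepsilon$ is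
$(1-\omega)(x_1-x_2+x_3-x_4)=0$, because $\omega(1-\bar\omega)=-(1-\omega)$. So
$U_\varepsilon(R_k)$ has coordinates
\[
u=x_1-x_2=x_4-x_3,\qquad v=x_2-x_3=x_1-x_4 .
\]
The element $g_1g_2$ is translation by $(1-\omega)x_1+\omega(1-\bar\omega)x_2=(1-\omega)u$, and $g_2g_3$
is translation by $(1-\bar\omega)v$. Hence
\[
q_1^2:(u,v)\mapsto(u,\,v+(1-\omega)u),\qquad q_2^2:(u,v)\mapsto(u-(1-\bar\omega)v,\,v).
\]
As $1-\omega$, $1-\bar\omega$ are units and $\mathbb Z\to R_k$ is onto, powers of these give all
maps $(u,v)\mapsto(u,v+ru)$ and $(u,v)\mapsto(u+rv,v)$ with $r\in R_k$. They act transitively on primitive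
vectors: if $u$ is a unit, move $(u,v)\to(u,1)\to(1,1)\to(1,0)$; if $v$ is a unit, first move to $(1,v)$. By
\eqref{eq:prim}, $H_4$ is transitive on the nonempty set $\mathrm{Ni}(G_k,\mathbf C)^{\mathrm{in}}$, and there is
exactly one geometric component at level $k$. For $c$ prime to $3$, the $c$-th power map fixes or
interchanges $C_\pm$, so $Q_{\mathbf C}=\mathbb Q$. Hence the spaces, and therefore also their unique
components, are defined over $\mathbb Q$.

In ${}_p\tilde G=\mathbb Z_p\rtimes\mu_3$ let $a(z)=\omega z$ and $b(z)=\omega(z-1)+1$. The element $ab$ has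
multiplier $\omega^2\ne1$, so $a,b,ab$ have order $3$. The fixed points $0$, $1$ are not congruent
modulo $p$, so $a,b$ generate every $G_k$ by Lemma~\ref{lem:affine}(3), and they topologically generate
${}_p\tilde G$. The classes of
$a^{-1},a,b,b^{-1}$ are $C_-,C_+,C_+,C_-$. By Lemma~\ref{lem:seed} the images of
$(a^{-1},a,b,b^{-1})$ define a cusp branch which is o-$p'$ at every level; it lies on the only
component branch. \qed

\begin{remark}
The three cusp types occur together on this component, at every level. The tuple of the proof is
o-$p'$. Applying $q_1$ gives $(a,a^{-1},b,b^{-1})$, whose middle product $a^{-1}b$ is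
translation by a unit: a $p$ cusp. With ordering $(\omega,\bar\omega,\omega,\bar\omega)$, the vector
$(u,v)=(1,0)$ is the tuple with fixed points $(1,0,0,1)$; it has $g_3=g_2^{-1}$ and
$g_4=g_1^{-1}$: a g-$p'$ cusp.
\end{remark}

\section{The groups $\mathbb Z/p\rtimes\mathbb Z/n$}\label{sec:family}

We prove Theorem~\ref{thm:family}, in the notation of Section~\ref{sec:affine}.

\subsection{Part (1)}
Let $\mathbf g\in\mathrm{Ni}(G_k,\mathbf C)$ have ordering $\varepsilon$ and fixed points $x_i$. We show
that the cusp is o-$p'$ exactly when $\varepsilon_2\varepsilon_3\ne1$.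

\emph{If $\varepsilon_2\varepsilon_3\ne1$, the cusp is o-$p'$.} The order of $g_2g_3$ divides $n$, so
it is prime to $p$. Comparing $g_2g_3$ with $g_3g_2$ we see that $g_2g_3(g_3g_2)^{-1}$ is translation by
\[
(1-\varepsilon_2)x_2+\varepsilon_2(1-\varepsilon_3)x_3-(1-\varepsilon_3)x_3-\varepsilon_3(1-\varepsilon_2)x_2
=(1-\varepsilon_2)(1-\varepsilon_3)(x_2-x_3).
\]
So $p$ divides $|H_{2,3}|$ if $x_2\not\equiv x_3\bmod p$, and in the same way $p$ divides $|H_{1,4}|$ if
$x_1\not\equiv x_4$. If neither holds then, modulo $p$, the element $g_2g_3$ fixes $x_2\equiv x_3$ and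
$g_4g_1=(g_2g_3)^{-1}$ fixes $x_1\equiv x_4$. As $\varepsilon_2\varepsilon_3\ne1$, the fixed point is unique, so all $x_i$ are
congruent and $\mathbf g$ does not generate, a contradiction.

\emph{If $\varepsilon_2\varepsilon_3=1$, the cusp is not o-$p'$.} Now $g_2g_3$ is a translation. If it is
nontrivial, the cusp is a $p$ cusp. If it is trivial, then $g_3=g_2^{-1}$ and $g_4=g_1^{-1}$, so $H_{2,3}$ and $H_{1,4}$ are
cyclic $p'$-groups and the cusp is g-$p'$.

For $n=2$ all multipliers are $-1$ and the second case always holds. Let $n\ge3$. Then
$\varepsilon_i\varepsilon_j\ne1$ for some $i\ne j$; otherwise all $\varepsilon_i$ are equal and of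
order $2$, and they cannot generate $\mu_n$. Infinite component branches exist by
Section~\ref{sec:vectors}. Given one, let $O_k\subset\mathrm{Ni}(G_k,\mathbf C)^{\mathrm{in}}$ be the
$H_4$-orbit of its level-$k$ component. The elements of $O_k$ whose ordering has
$\varepsilon_2\varepsilon_3\ne1$ form a nonempty finite set, since braids permute the multipliers
arbitrarily, and the maps $O_{k+1}\to O_k$ preserve orderings. So the inverse limit of these sets is nonempty, and any element
of it defines a cusp branch on the given component branch which is o-$p'$ at all levels. \qed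

\medskip
From now on $n\ge3$. By \eqref{eq:prim} the components at level $k$ are braid orbits on
primitive vectors modulo $p^{k+1}$. So everything depends on the size of the braid image in
$GL(U_\varepsilon(\mathbb Z_p))\cong GL_2(\mathbb Z_p)$. For Theorem~\ref{thm:Q} two transvections
generated enough. In general the squares $q_i^2$ may have finite order, and the group they
generate may be finite. The idea is to let the same group act over the
\emph{complex} numbers, where it preserves a Hermitian form whose signature decides the matter. If the form is
indefinite for some embedding of $\mathbb Q(\zeta)$, the group is infinite, and we show that it is then large $p$-adically. If the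
form is definite for all embeddings, the group is finite.

\subsection{Twists}
\begin{lemma}\label{lem:twists}
Let $F$ be a field of characteristic $0$ with an embedding of $\mathbb Q(\zeta)$, let $\varepsilon$ be any
ordering, and let $A,B$ be the automorphisms of $U_\varepsilon(F)$ given by $q_1^2$ and $q_2^2$.
\begin{enumerate}
\item $A-1$ has kernel $\{x_1=x_2\}$ and image $\{x_3=x_4\}$, both lines. If
$\varepsilon_1\varepsilon_2\ne1$, then $A$ is diagonalizable with eigenvalues $1,\varepsilon_1\varepsilon_2$;
if $\varepsilon_1\varepsilon_2=1$, then $A$ is unipotent and nontrivial. The same holds for $B$ with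
$\{x_2=x_3\}$, $\{x_1=x_4\}$ and $\varepsilon_2\varepsilon_3$.
\item Let $C$ be the action of $q_2q_1^2q_2^{-1}$. It is diagonalizable with eigenvalues
$1,\varepsilon_1\varepsilon_3$ if $\varepsilon_1\varepsilon_3\ne1$, and nontrivial unipotent otherwise. As
linear maps, $BCA$ is the scalar $\varepsilon_4^{-1}$.
\item The group $\Gamma''=\langle A,B\rangle$ acts irreducibly on $U_\varepsilon(F)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Recall that $q_1^2$ conjugates $g_1,g_2$ by $g_1g_2$ and fixes $g_3,g_4$. Let
$\delta=\varepsilon_1\varepsilon_2$.

If $\delta\ne1$, let $y$ be the fixed point of $g_1g_2$, which is also that of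
$g_3g_4=(g_1g_2)^{-1}$. Every class in $U_\varepsilon$ has a unique representative with $y=0$. These
are given by two independent conditions, one on $(x_1,x_2)$, saying that $g_1g_2$ fixes $0$, and one on
$(x_3,x_4)$, saying that $g_3g_4$ fixes $0$. So $U_\varepsilon=L_1\oplus L_2$ with lines
$L_1=\{x_3=x_4=0\}$ and $L_2=\{x_1=x_2=0\}$. Here $A$ multiplies $x_1,x_2$ by $\delta$ and fixes
$x_3,x_4$: it is $\delta$ on $L_1$ and $1$ on $L_2$. So $A-1$ has kernel $L_2$ and image $L_1$. If $x_1=x_2$ then $g_1g_2$ fixes this point, so it is
$y$; hence $L_2=\{x_1=x_2\}$, and likewise $L_1=\{x_3=x_4\}$.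

If $\delta=1$, then $g_1g_2$ is translation by $(1-\varepsilon_1)x_1+\varepsilon_1(1-\varepsilon_2)x_2=(1-\varepsilon_1)(x_1-x_2)$, so
$A-1$ maps $x$ to $(1-\varepsilon_1)(x_1-x_2)(1,1,0,0)$. Since also $\varepsilon_3\varepsilon_4=1$, the
relation defining $U_\varepsilon$ is
\[
(1-\varepsilon_1)(x_1-x_2)+(1-\varepsilon_3)(x_3-x_4)=0 .
\]
So $\{x_1=x_2\}=\{x_3=x_4\}$, and this is the line spanned by the class of $(1,1,0,0)$. It is both the kernel and
the image of $A-1$.

For $B$ use the isomorphism $(g_1,g_2,g_3,g_4)\mapsto(g_2,g_3,g_4,g_1)$, which carries $q_2^2$ to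
$q_1^2$.

(2) The map $C$ is the composition of $q_2:U_\varepsilon\to U_{\varepsilon'}$, $\varepsilon'=(\varepsilon_1,\varepsilon_3,\varepsilon_2,\varepsilon_4)$, of $q_1^2$ on
$U_{\varepsilon'}$, and of $q_2^{-1}$. So (1), for the ordering $\varepsilon'$, gives the first statement. By the braid relation
$q_1q_2q_1=q_2q_1q_2$,
\[
(q_1q_2)^3=q_1(q_2q_1q_2)q_1q_2=q_1^2\,q_2q_1^2\,q_2=q_1^2\cdot(q_2q_1^2q_2^{-1})\cdot q_2^2 .
\]
Read from left to right, this acts as $BCA$. On the other hand $q_1q_2$ sends $(g_1,g_2,g_3)$ to
$g_1(g_2,g_3,g_1)g_1^{-1}$; doing this three times gives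
\[
g_1(g_2,g_3,g_1)g_1^{-1},\qquad g_1g_2(g_3,g_1,g_2)(g_1g_2)^{-1},\qquad
g_1g_2g_3(g_1,g_2,g_3)(g_1g_2g_3)^{-1}.
\]
As $g_1g_2g_3=g_4^{-1}$, the result is conjugation of the whole tuple by $g_4^{-1}$, which acts
on $U_\varepsilon$ as the scalar $\varepsilon_4^{-1}$.

(3) If a line is invariant under $A$, it is, by (1), either the kernel or the image of $A-1$. So an invariant
line of $\Gamma''$ is one of $\{x_1=x_2\}$, $\{x_3=x_4\}$ and also one of $\{x_2=x_3\}$,
$\{x_1=x_4\}$. In each of the four cases three of the $x_i$ coincide on it. Translate them to $0$; the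
relation, whose coefficients are nonzero, forces the fourth to be $0$. So the line is $0$, a contradiction.
\end{proof}

The maps $A,B,C$ are defined over $\mathbb Q(\zeta)$. So $\Gamma''$ is, up to isomorphism, independent of $F$ and of the
embedding of $\mathbb Q(\zeta)$, and we may study the same group over $\mathbb C$ and over $\mathbb Q_p$.

\begin{example}
Let $n=4$ and $e=(1,1,1,1)$. All products $\varepsilon_i\varepsilon_j$ are $-1$, so $A,B,C$ have
eigenvalues $1,-1$. In $PGL_2$ they are involutions with $BCA=1$, and they generate a Klein four-group: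
$\Gamma''$ is finite modulo scalars. For $n=3$ and ordering $(\omega,\bar\omega,\omega,\bar\omega)$, in contrast,
$A$ is unipotent, of infinite order.
\end{example}

\subsection{The area form}\label{sec:area}
Fix $t\in(\mathbb Z/n)^\times$ and embed $\mathbb Q(\zeta)$ in $\mathbb C$ by $\zeta\mapsto e^{2\pi it/n}$. Put
$\phi_i=\pi\langle te_i/n\rangle\in(0,\pi)$, with the $e_i$ in the order of $\varepsilon$. Then
$\varepsilon_i=e^{2i\phi_i}$, and $g_i$ is the rotation of the plane by the angle $2\phi_i$ about $x_i$. Let
$[u,v]=\tfrac12\mathrm{Im}(\bar uv)$. A closed polygon with vertices $v_0,\dots,v_r=v_0$ has signed area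
$\sum_j[v_j,v_{j+1}]$, which is invariant under orientation-preserving isometries.

Products of rotations move points around, and the following polygon records this. For a tuple $x$ and
a base point $c_0$ put
\[
P_i=g_1\cdots g_i,\qquad c_i=P_i(c_0),\qquad X_i=P_{i-1}(x_i)\qquad(P_0=P_4=1,\ c_4=c_0).
\]
The map $P_{i-1}g_iP_{i-1}^{-1}$ is the rotation by $2\phi_i$ about $X_i$, and it takes $c_{i-1}$ to $c_i$.
Let $\mathsf H(x)$ be the signed area of the closed polygon
$(c_0,X_1,c_1,X_2,c_2,X_3,c_3,X_4,c_4=c_0)$; see Figure~\ref{fig:area}.

\begin{figure}[ht]
\begin{tikzpicture}[scale=1.15]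
\coordinate (c0) at (0,0);
\coordinate (c1) at (3,0);
\coordinate (c2) at (3.4,2.4);
\coordinate (c3) at (0.6,2.8);
\coordinate (X1) at (1.5,0.866);
\coordinate (X2) at (3.893,1.085);
\coordinate (X3) at (1.885,1.792);
\coordinate (X4) at (-0.508,1.573);
\fill[gray!20] (c0)--(X1)--(c1)--(X2)--(c2)--(X3)--(c3)--(X4)--cycle;
\draw[thick] (c0)--(X1)--(c1)--(X2)--(c2)--(X3)--(c3)--(X4)--cycle;
\draw[dashed] (c0)--(c1)--(c2)--(c3)--cycle;
\node[below left] at (c0) {$c_0=c_4$};
\node[below right] at (c1) {$c_1$};
\node[above right] at (c2) {$c_2$};
\node[above] at (c3) {$c_3$};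
\node[above] at (X1) {$X_1$};
\node[right] at (X2) {$X_2$};
\node[below] at (X3) {$X_3$};
\node[left] at (X4) {$X_4$};
\end{tikzpicture}
\caption{The polygon whose signed area is $\mathsf H(x)$ (shaded), for four rotations by $120^\circ$,
$240^\circ$, $120^\circ$, $240^\circ$ about $X_1,\dots,X_4$, carrying $c_0$ to $c_1$, $c_1$ to $c_2$,
$c_2$ to $c_3$ and $c_3$ back to $c_0$. Each triangle $c_{i-1}X_ic_i$ is isosceles; the shaded area is that
of the dashed quadrilateral corrected by these triangles.}\label{fig:area}
\end{figure}

\begin{proposition}\label{prop:area}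
$\mathsf H(x)$ does not depend on $c_0$ and defines a Hermitian form on $U_\varepsilon(\mathbb C)$. For fixed $t$ the forms
for the various orderings are compatible: $\mathsf H\circ q_i=\mathsf H$. If
$\varepsilon_1\varepsilon_2\ne1$, then $\mathsf H$ is nondegenerate and indefinite if $s_t=2$, and definite
if $s_t\in\{1,3\}$.
\end{proposition}

\begin{proof}
\emph{Independence of $c_0$.} The points $X_i$ do not depend on the base point. Let $c_i'$ be the points for another base point. Writing out the areas of
two triangles we get
\begin{align*}
[c'_{i-1},X_i]-[c_{i-1},X_i]&=\mathrm{area}(c'_{i-1},X_i,c_{i-1})-[c_{i-1},c'_{i-1}],\\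
[X_i,c_i']-[X_i,c_i]&=\mathrm{area}(X_i,c'_i,c_i)+[c_i,c'_i].
\end{align*}
The rotation about $X_i$ takes the triangle $(X_i,c'_{i-1},c_{i-1})$ to $(X_i,c_i',c_i)$, and
$\mathrm{area}(c'_{i-1},X_i,c_{i-1})=-\mathrm{area}(X_i,c'_{i-1},c_{i-1})$. So the two area terms cancel. The
sum over $i$ of the remaining terms telescopes to $[c_4,c_4']-[c_0,c_0']=0$.

With $c_0=0$ all $c_i$, $X_i$ are linear in $x$, so $\mathsf H$ is a sum of real multiples of terms $\mathrm{Im}(\bar\lambda\mu)$ with
linear forms $\lambda,\mu$, that is, a Hermitian form. If $x$ and $c_0$ are translated by the same vector,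
so is the polygon; so $\mathsf H$ is defined on $U_\varepsilon(\mathbb C)$.

\emph{Braid invariance.} For $q_i$ choose $c_0=x_i$. Before the braid, $c_{i-1}=X_i=c_i$, so the stretch
of the polygon from $c_{i-1}$ to $c_{i+1}$ is $X_i,X_{i+1},c_{i+1}$. Denote by primes the objects after
the braid, with the same base point. Then $P_i'=P_{i-1}g_ig_{i+1}g_i^{-1}=P_{i+1}g_i^{-1}$, and the other $P_j$
are unchanged. As $x_i'=g_i(x_{i+1})$ and $x_{i+1}'=x_i$,
\[
X_i'=P_{i-1}g_i(x_{i+1})=X_{i+1},\qquad X'_{i+1}=P_{i+1}g_i^{-1}(x_i)=P_{i+1}(x_i)=c_{i+1},\qquad c_i'=c_{i+1}.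
\]
So the stretch is again $c_{i-1}=X_i,\,X_{i+1},\,c_{i+1}$, and the polygon is the same up to repeated
vertices.

\emph{Signature.} Let $w_i=c_i-c_{i-1}$. From $c_i-X_i=\varepsilon_i(c_{i-1}-X_i)$ we get
$X_i-c_{i-1}=w_i/(1-\varepsilon_i)$. Since
\[
\frac1{1-e^{2i\phi}}=\frac{i\,e^{-i\phi}}{2\sin\phi}=\tfrac12(1+i\cot\phi),
\]
the triangle $(c_{i-1},X_i,c_i)$ has signed area $[X_i-c_{i-1},w_i]=-\tfrac14\cot\phi_i\,|w_i|^2$. Hence
\[
\mathsf H(x)=\sum_{i=1}^4[c_{i-1},c_i]-\tfrac14\sum_{i=1}^4\cot\phi_i\,|w_i|^2 .
\]
Let $\varepsilon_1\varepsilon_2\ne1$ and choose $c_0=y$, the fixed point of $g_1g_2$. Then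
$c_0=c_2=c_4=y$. The first sum is the area of the polygon $(y,c_1,y,c_3,y)$, which is $0$. Also $|w_1|=|w_2|$ and $|w_3|=|w_4|$. As
$\cot\alpha+\cot\beta=\sin(\alpha+\beta)/(\sin\alpha\sin\beta)$,
\[
\mathsf H(x)=-\frac14\left[\frac{\sin(\phi_1+\phi_2)}{\sin\phi_1\sin\phi_2}|w_1|^2
+\frac{\sin(\phi_3+\phi_4)}{\sin\phi_3\sin\phi_4}|w_3|^2\right],
\]
where $|w_1|=|1-\varepsilon_1||x_1-y|$ and $|w_3|=|1-\varepsilon_3||x_3-y|$. By the proof of
Lemma~\ref{lem:twists}(1), $x_1-y$ and $x_3-y$ are coordinates on $U_\varepsilon=L_1\oplus L_2$. As
$\varepsilon_1\varepsilon_2\ne1$ and $\varepsilon_3\varepsilon_4\ne1$, neither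
$\phi_1+\phi_2$ nor $\phi_3+\phi_4$ equals $\pi$; both lie in $(0,2\pi)$, and they add up to $\pi s_t$. If
$s_t=2$, one is less and one is greater than $\pi$; if $s_t=1$, both are less than $\pi$; if $s_t=3$, both
are greater than $\pi$. The denominators are positive, so the claim follows.
\end{proof}

\subsection{Finite or infinite}
Fix an ordering $\varepsilon$ with $\varepsilon_1\varepsilon_2\ne1$, which exists because $n\ge3$. Let
$\Gamma''=\langle A,B\rangle$ as before, and let $\Gamma'\supseteq\Gamma''$ be the image in
$GL(U_\varepsilon(\mathbb Q(\zeta)))$ of the stabilizer of $\varepsilon$ in $B_4$.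

\begin{proposition}\label{prop:finite}
If $s_t=2$ for some $t$, then $\Gamma''$ is infinite. If $s_t\ne2$ for all $t$, then $\Gamma'$ is finite.
\end{proposition}

\begin{proof}
Let $s_t=2$. If $\Gamma''$ were finite, it would preserve a positive definite Hermitian form on
$U_\varepsilon(\mathbb C)$, for the embedding given by $t$. As $\Gamma''$ is irreducible over $\mathbb C$, Schur's lemma would
make $\mathsf H$ a real multiple of it. But $\mathsf H$ is nondegenerate and indefinite.

Let $s_t\ne2$ for all $t$, and let $\mathsf H_t$ be the form for $t$. By Proposition~\ref{prop:area} each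
$\mathsf H_t$ is definite, and
$Q(x)=\sum_t|\mathsf H_t(x^{(t)})|$ is $\Gamma'$-invariant, where $x^{(t)}$ is the image of
$x\in U_\varepsilon(\mathbb Q(\zeta))$ under the embedding $t$. Let
$L\subset U_\varepsilon(\mathbb Q(\zeta))$ be the subgroup of classes of tuples with all $g_i$ in
$\mathbb Z[\zeta]\rtimes\mu_n$, that is, with $(1-\varepsilon_i)x_i\in\mathbb Z[\zeta]$. It is finitely generated, it
spans $U_\varepsilon(\mathbb Q(\zeta))$, and $\Gamma'$ preserves it because the $q_i$ act by group operations. For
each bound $c$ only finitely many $x\in L$ have $Q(x)\le c$: the coordinates of such $x$ in a fixed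
basis are algebraic numbers in $\mathbb Q(\zeta)$ with bounded denominators, all of whose conjugates
are bounded. An element of $\Gamma'$ is determined by the images of finitely many generators of
$L$, and for each of them there are finitely many choices. So $\Gamma'$ is finite.
\end{proof}

\subsection{An infinite image is large}
\begin{proposition}\label{prop:open}
Suppose that $\Gamma''$ is infinite, and put $\Gamma_1=\Gamma''\cap SL(U_\varepsilon(\mathbb Z_p))$. Then the
closure of $\Gamma_1$ is open in $SL(U_\varepsilon(\mathbb Z_p))\cong SL_2(\mathbb Z_p)$.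
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:twists}(1), $\det\Gamma''\subset\mu_n$, so $\Gamma_1$ is normal of finite index in
$\Gamma''$, and infinite. Its closure is an infinite compact $p$-adic Lie group, hence of positive
dimension; its Lie algebra $\mathfrak g\subset\mathfrak{sl}_2$ is nonzero and stable under
$\mathrm{Ad}(\Gamma'')$. A closed subgroup with Lie algebra $\mathfrak{sl}_2$ is open, so suppose
$\mathfrak g\ne\mathfrak{sl}_2$. We extend scalars to $\overline{\mathbb Q}_p$.

If $\dim\mathfrak g=2$, then $\mathfrak g$ is solvable, hence a Borel subalgebra, and the unique line it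
stabilizes is $\Gamma''$-invariant. If $\mathfrak g$ is spanned by a nilpotent $X$, then $\ker X$ is a
$\Gamma''$-invariant line. Both contradict Lemma~\ref{lem:twists}(3).

There remains the case that $\mathfrak g$ is spanned by a semisimple $X$. Then $\Gamma''$ permutes the two eigenlines
of $X$: it lies in the normalizer $N(\mathbb T)$ of a maximal torus $\mathbb T$ of $GL_2$. We show that
$\Gamma''$ is then finite; it is here that
we need the third twist $C$. Since $BCA$ is a scalar, also $C\in N(\mathbb T)$. Each of $A,B,C$ has finite
order or is a nontrivial unipotent (Lemma~\ref{lem:twists}). The square of a nontrivial unipotent in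
$N(\mathbb T)$ would be a nontrivial unipotent in $\mathbb T$, which is impossible; so $A,B,C$ have finite
order. By irreducibility $A$ and $B$ are not both in $\mathbb T$. As $BCA\in\mathbb T$ and $N(\mathbb T)/\mathbb T$ has order $2$,
exactly two of $A,B,C$ are outside $\mathbb T$. In $PGL_2$ these two are involutions. Cyclic permutations
of the product $BCA$ are also scalar, so in $PGL_2$ the product of the two involutions, in a suitable
order, is the inverse of the third element, and has finite order. So they generate a finite dihedral group.
In $PGL_2$ any two of $A,B,C$ generate the image of $\Gamma''$, so this image is finite. A scalar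
$\lambda\in\Gamma''$ has $\lambda^2\in\mu_n$, so $\Gamma''$ contains finitely many scalars and is finite, a
contradiction.
\end{proof}

\subsection{Part (2)}
Let $n\ge3$ and $s_t=2$ for some $t$. By Propositions~\ref{prop:finite} and \ref{prop:open} the closure of
$\Gamma_1$ has finite index $M$ in $SL_2(\mathbb Z_p)$. Now $SL_2(\mathbb Z_p)$ acts transitively on the
primitive vectors of $U_\varepsilon(R_k)$, and $\Gamma_1$ has the same image as its closure in
$SL_2(R_k)$. So $\Gamma_1$ has at most $M$ orbits on primitive vectors. Every $H_4$-orbit contains elements with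
ordering $\varepsilon$; hence by \eqref{eq:prim} there are at most $M$ components at each level. It
follows that there are at most $M$ infinite component branches, since $M+1$ of them would be distinct at some level.
The Galois group $G_{Q_{\mathbf C}}$ permutes the infinite component branches. The stabilizer of one is closed, being the intersection
of the stabilizers of its members, and of index at most $M$, hence open. Its fixed field is a number
field over which the branch is defined. It carries a Weigel cusp branch by part (1). \qed

\subsection{Part (3)}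
Let $n\ge3$ and $s_t\ne2$ for all $t$, and suppose that the components $\mathcal H_k'$ of an infinite
branch are all defined over a number field $K\supseteq Q_{\mathbf C}$. Now braid orbits are bounded. We show
that this forces points over a fixed number field at all levels, which Weil's theorem excludes.

\emph{Orbits are bounded.} Let $O_k\subset\mathrm{Ni}(G_k,\mathbf C)^{\mathrm{in}}$ be the $H_4$-orbit
of $\mathcal H'_k$. The stabilizer of $\varepsilon$ in $B_4$ permutes the elements of $O_k$ with ordering
$\varepsilon$ transitively, and it acts on $U_\varepsilon(R_k)=U_\varepsilon(\mathbb Z_p)/p^{k+1}$ through a quotient of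
$\Gamma'$. So there are at most $|\Gamma'|$ of them. A braid which takes another ordering $\varepsilon'$
to $\varepsilon$ gives a bijection between the elements of $O_k$ with these orderings. Hence
$|O_k|\le24|\Gamma'|$, and $\Gamma'$ is finite by Proposition~\ref{prop:finite}.

\emph{Points over a number field.} The inverse image of $\mathcal H_k'$ in
$\mathcal H(G_k,\mathbf C)^{\mathrm{in}}$ is a geometric component defined over $K$
(Section~\ref{sec:hurwitz}). Choose $z_0\in\mathcal U_4(K)$, for example four distinct points of
$\mathbb P^1(K)$, and let $F_k$ be the geometric fiber of this component over $z_0$. It is a $G_K$-set with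
$|O_k|\le24|\Gamma'|$ elements. The maps $F_{k+1}\to F_k$ are $G_K$-equivariant and surjective, so they
are bijective for large $k$, and $\varprojlim F_k$ is a nonempty finite $G_K$-set. Over a finite extension
$K''$ of $K$ one of its elements is fixed: this is a projective system of $K''$-points of the spaces
$\mathcal H(G_k,\mathbf C)^{\mathrm{in}}$, all over $z_0$.

\emph{The contradiction.} As $G_k$ is centerless, these points are $G_k$-covers $X_k\to\mathbb P^1$ over
$K''$ with geometrically connected $X_k$ and all automorphisms defined over $K''$. A
$G_k$-cover has no nontrivial automorphisms compatible with the $G_k$-action, so the geometric isomorphisms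
$X_{k+1}/(\ker_k/\ker_{k+1})\cong X_k$ are unique and defined over $K''$. So the curve $Y=X_k/R_k$, where
$R_k=\mathbb Z/p^{k+1}\subset G_k$, is independent of $k$. Inertia groups of $X_k\to\mathbb P^1$ are
$p'$-groups and meet $R_k$ trivially, so $X_k\to Y$ is \'etale, cyclic of degree $p^{k+1}$, over $K''$.
It corresponds to a homomorphism $\pi_1(Y)\to R_k$ whose restriction to $\pi_1(Y_{\overline{K''}})$ is
surjective. Since it is defined on all of $\pi_1(Y)$ and its target is abelian, the restriction is invariant under the
action of $G_{K''}$ on $\pi_1(Y_{\overline{K''}})^{\mathrm{ab}}$. These restrictions are compatible, and in the limit we get a surjection of the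
Tate module
\[
T_p(\mathrm{Jac}\,Y)\longrightarrow\varprojlim R_k=\mathbb Z_p
\]
with trivial Galois action on $\mathbb Z_p$. At a prime $v\nmid p$ of good reduction, Frobenius then has the
eigenvalue $1$ on $T_p(\mathrm{Jac}\,Y)$. By Weil its eigenvalues have absolute value $\sqrt{q_v}$, where $q_v$ is
the order of the residue field. This is a contradiction. \qed

\medskip
By (2) the conjecture fails if $n\ge3$ and $s_t=2$ for some $t$. It holds for $n=2$ because there are no o-$p'$ cusps at all, and in
case (3) because no infinite component branch is defined over a number field. This proves Theorem~\ref{thm:family}.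

\section{A component through a degenerate cover}\label{sec:criterion}

We prove Theorem~\ref{thm:criterion}. By Lemma~\ref{lem:seed} the tuples ${}_k\mathbf g$ define a cusp
branch which is o-$p'$ at every level. What is missing is the field of definition of the components on
which it lies. There may be many components at level $k$, and we need a reason, visible over
$K=\mathbb Q(\zeta_N)$, which singles out ours. The reason is that $g_1g_2=1$ for
$\mathbf g=(a^{-1},a,b,b^{-1})$. Let the first two branch points come together, relative to the other two. Then the cover degenerates to one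
which is \emph{unramified} over the node, and whose two halves are built from the cyclic covers attached to $a$ and
to $b$. Those can be written down over $K$, and a $K$-point at the smooth boundary of a moduli space pins down the component.

First, $K\supseteq Q_{\mathbf C}$: if $\sigma$ fixes $\zeta_N$ then $\chi(\sigma)\equiv1\bmod N$, and so
$\mathbf C^{\chi(\sigma)}=\mathbf C$. Fix $k$ and an embedding $\overline K\subset\mathbb C$. We write
$a,b$ also for the images in $G_k$; they have the same orders $m=\mathrm{ord}\,a$ and
$m'=\mathrm{ord}\,b$, because the kernel of ${}_p\tilde G\to G_k$ is pro-$p$.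

\subsection{The moduli stack}
Let $\mathcal A$ be the stack over $K$ of balanced admissible $G_k$-covers $E\to P$ of stable $4$-pointed
curves $P$ of genus $0$. Here $G_k$ acts on the nodal curve $E$, which need not be connected, with
$E/G_k=P$; the map is \'etale outside the marked points and the nodes; nodes lie over nodes; and at each
node of $E$ the stabilizer acts on the two branches by mutually inverse characters. The last condition is
empty where $E\to P$ is \'etale over the node. By Abramovich, Corti and Vistoli \cite{ACV}, $\mathcal A$ is a smooth
Deligne--Mumford stack, flat over $\overline{\mathcal M}_{0,4}$. By flatness the open part where $P$ is smooth is dense.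

\subsection{The degenerate cover}
Let $P=P_1\cup P_2$ be two projective lines glued at their points $\infty$, with marked points $s_1,s_2$ at
$0,1$ on $P_1$ and $s_3,s_4$ at $0,1$ on $P_2$. Let $Z_1\to P_1$ be the cover
\[
w^m=\frac{x}{x-1},
\]
on which $\mu_m\subset K$ acts by multiplication on $w$. It is branched exactly over $s_1,s_2$. Its fiber over
$\infty$ is $w^m=1$, a trivial $\mu_m$-torsor over $K$ with base point $w=1$. The fundamental group of
$P_1\smallsetminus\{s_1,s_2\}$ is $\mathbb Z$, with inverse generators given by positive loops about $s_1$ and $s_2$,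
and the loop about $s_2$ acts on $Z_1$ by a generator of $\mu_m$. Identify $\langle a\rangle$ with $\mu_m$ so
that this generator is $a$. Then the monodromy is $a^{-1}$ about $s_1$ and $a$ about $s_2$. In the same way
let $Z_2\to P_2$ be $w^{m'}=x/(x-1)$, and identify $\langle b\rangle$ with $\mu_{m'}$ so that the monodromy
is $b$ about $s_3$ and $b^{-1}$ about $s_4$.

Induce $Z_1$ and $Z_2$ from $\langle a\rangle$ and $\langle b\rangle$ to $G_k$. The fibers over $\infty$ become trivial
$G_k$-torsors over $K$, with base points $w=1$. Glue them $G_k$-equivariantly so that the base points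
match. The result is an admissible $G_k$-cover over $K$, \'etale over the node, hence a $K$-point $\xi$ of
$\mathcal A$.

The connected component of $\mathcal A_{\overline K}$ which contains $\xi$ is $G_K$-stable, as $\xi$ is
rational over $K$. It is smooth, hence irreducible. So its part $\mathcal B_k$ with smooth targets is
nonempty, irreducible and $G_K$-stable.

\subsection{Branch cycles on $\mathcal B_k$}
It remains to identify the covers parametrized by $\mathcal B_k$. Since $\mathcal B_k$ is irreducible, one cover near $\xi$ is enough.
Take a complex-analytic arc through $\xi$ which otherwise lies in $\mathcal B_k$: a family of targets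
$\mathcal P\to\Delta$ over a disc with coordinate $\tau$, with a cover $\mathcal E\to\mathcal P$. Near the node $\mathcal P$
is given by $xy=\tau^r$ for some $r\ge1$. The cover is \'etale over a neighborhood of
the node. The neighborhood $V=\{|x|,|y|\le c\}$, for small $c$, is contractible by the scaling
$(x,y,\tau)\mapsto(\lambda x,\lambda y,\lambda^{2/r}\tau)$, $0\le\lambda\le1$, so the cover over $V$ is trivial, and we trivialize
it by the base point over the node. For $\tau\ne0$ the fiber of $V$ is an annulus. Outside $V$ the target,
its marked points and the cover are topologically constant along the arc, after shrinking $\Delta$.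

So a nearby smooth cover is obtained by gluing two covers along an annulus over which both are trivialized, and
the trivializations agree. One is the cover of the disc $P_1\smallsetminus\{\text{neighborhood of }\infty\}$ with
monodromy $a^{-1}$, $a$ about $s_1$, $s_2$. The other is the cover of the disc obtained from $P_2$, with monodromy
$b$, $b^{-1}$ about $s_3$, $s_4$. Choose a base point on the annulus and standard loops
$\gamma_1,\gamma_2$ in the first disc and $\gamma_3,\gamma_4$ in the second, with
$\gamma_1\gamma_2\gamma_3\gamma_4=1$. The branch cycles are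
\[
(a^{-1},a,b,b^{-1})={}_k\mathbf g .
\]
They generate $G_k$, so the cover is connected.

\subsection{Conclusion}
Forgetting the order of the marked points and identifying the target with $\mathbb P^1$, up to $PGL_2$,
defines a $G_K$-equivariant map from $\mathcal B_k$ to $\mathcal H(G_k,\mathbf C)^{\mathrm{in,rd}}$. As
$\mathcal B_k$ is irreducible, its image lies in a single geometric component, that of the $H_4$-orbit of
${}_k\mathbf g$. As $\mathcal B_k$ is $G_K$-stable, so is this component, and it is defined over $K$. The
components of the ${}_k\mathbf g$, $k\ge0$, form the required branch. This proves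
Theorem~\ref{thm:criterion}. \qed

\section{Generators from characteristic $p$}

We prove Theorem~\ref{thm:charp}. The pair $a,b$ has to be found in ${}_p\tilde G$, which is an extension of $G$ by a
pro-$p$ group. Fundamental groups of projective curves
in characteristic $p$ have $p$-cohomological dimension at most $1$, so homomorphisms from them lift through
surjections with pro-$p$ kernel. And a cover of
$\mathbb P^1$ branched over three points, with tame ramification that does not grow, has three generators of
finite order with product $1$. We combine the two.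

Let $\kappa=\overline{\mathbb F}_p$, let $\Omega$ be the maximal extension of $\kappa(X)$ which is unramified over
$X$, and put $\pi=\mathrm{Gal}(\Omega/\kappa(\mathbb P^1))$. (The field $\Omega$ is Galois over $\kappa(\mathbb P^1)$
because $\kappa(X)$ is.) So $\pi$ maps onto $G$, with kernel $\pi_1(X)$.

\begin{lemma}
$\mathrm{cd}_p(\pi)\le1$.
\end{lemma}

\begin{proof}
Let $S$ be a $p$-Sylow subgroup of $G$. Inertia groups of $X\to\mathbb P^1$ have order prime to $p$ and
meet $S$ trivially, so $X\to X/S$ is \'etale. Hence $\Omega$ is also the maximal unramified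
extension of $\kappa(X/S)$, and the inverse image of $S$ in $\pi$, a subgroup of index prime to $p$, is
$\pi_1(X/S)$. It has the same $p$-Sylow subgroups as $\pi$, up to conjugation. So it is enough to show
$\mathrm{cd}_p\,\pi_1(Z)\le1$ for a smooth projective connected curve $Z$ over $\kappa$.

Let $Z'\to Z$ be any connected \'etale cover. The universal cover of $Z'$ has no $H^1$ with
coefficients in $\mathbb F_p$, so the Hochschild--Serre sequence gives an injection
$H^2(\pi_1(Z'),\mathbb F_p)\hookrightarrow H^2_{\mathrm{et}}(Z',\mathbb F_p)$. By the Artin--Schreier sequence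
$0\to\mathbb F_p\to\mathcal O\xrightarrow{F-1}\mathcal O\to0$ and $H^2(Z',\mathcal O)=0$, the right side is the cokernel of $F-1$ on the
finite-dimensional space $H^1(Z',\mathcal O)$. Since $F$ is $p$-linear, $F-1$ is an endomorphism of a vector group over the algebraically closed field
$\kappa$, with differential $-1$; so its image is an open subgroup, and it is surjective. Hence
$H^2(\pi_1(Z'),\mathbb F_p)=0$. A $p$-Sylow subgroup of $\pi_1(Z)$ is the intersection of the open subgroups
$\pi_1(Z')$ which contain it, so its $H^2$ with coefficients in $\mathbb F_p$, the direct limit of theirs, vanishes. By \cite[I.3--4]{Serre}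
this means $\mathrm{cd}_p\,\pi_1(Z)\le1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:charp}]
As $\mathrm{cd}_p(\pi)\le1$ and ${}_p\tilde G\to G$ has pro-$p$ kernel, $\pi\to G$ lifts to a homomorphism
$\pi\to{}_p\tilde G$ \cite[I.3.4]{Serre}. The lift is surjective, since ${}_p\tilde G\to G$ is Frattini.

All ramification in $\Omega$ over $\kappa(\mathbb P^1)$ comes from $X$, so it is tame and lies over
$0,1,\infty$. Thus $\pi$ is a quotient of the tame fundamental group of
$\mathbb P^1\smallsetminus\{0,1,\infty\}$. By \cite[XIII, Cor.~2.12]{SGA1} this group is topologically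
generated by $x_0,x_1,x_\infty$ with $x_0x_1x_\infty=1$, each generating an inertia group over the
point in its index. Inertia groups of $\pi$ map isomorphically to those of $G$, because $\Omega$ is
unramified over $X$; so they are finite of order prime to $p$. Let $a,b$ be the images of $x_0,x_1$ in
${}_p\tilde G$. They topologically generate ${}_p\tilde G$, and $a$, $b$ and $ab$, which is the image of $x_\infty^{-1}$, have finite order
prime to $p$. Their images in $G$ are those of $x_0,x_1$, and generate inertia groups over $0$ and $1$.
\end{proof}

\section{All primes, and simple groups}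

In both proofs we use that the elements $a$, $b$, $ab$ of Theorem~\ref{thm:charp} have the same orders as
their images in $G$, that is, as the inertia groups over $0,1,\infty$: they have order prime to $p$, and the kernel of
${}_p\tilde G\to G$ is pro-$p$.

\subsection{Proof of Corollary~\ref{cor:every}}
The plan is to start from a $\mu_m$-cover $X\to\mathbb P^1$ branched over three points and to show
that the abelianized fundamental group of $X$ has the representation $\mathbb F_{p^3}$ of $\mu_m$ as a quotient. It is found by
means of the Cartier operator.

\emph{The curve.} Let $\kappa=\overline{\mathbb F}_p$, $m=p^2+p+1$, and let $X$ be the smooth projective curve with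
function field $\kappa(x,y)$,
\[
y^m=x(1-x)^p .
\]
The exponents at $0,1,\infty$ are $1$, $p$ and $-(1+p)\equiv p^2\bmod m$, all prime to $m$. So $X\to\mathbb P^1$ is a connected
$\mu_m$-cover, totally ramified exactly over $0,1,\infty$. Fix a primitive $m$-th root of unity
$\zeta\in\kappa$ and let $\sigma$ be the automorphism $y\mapsto\zeta y$ of $X$ over $\mathbb P^1$.

\emph{Three differentials.} For $t\in\{1,p,p^2\}$ let $(A,B,D)$ be the residues in $\{1,\dots,m-1\}$ of
$(t,tp,tp^2)$ modulo $m$. As $p^3\equiv1\bmod m$, for $t=1,p,p^2$ they are
\[
(1,p,p^2),\qquad(p,p^2,1),\qquad(p^2,1,p),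
\]
and $A+B+D=m$. Dividing $y^t$ by suitable powers of $x$ and $1-x$ we get a function $f_t$ with
\[
f_t^m=x^A(1-x)^B,\qquad \sigma^*f_t=\zeta^tf_t .
\]
Put $\omega_t=f_t\,\dfrac{dx}{x(1-x)}$. \emph{The $\zeta^t$-eigenspace of $\sigma^*$ on $H^0(X,\Omega^1)$ is
$\kappa\omega_t$.} Indeed, elements of the eigenspace have the form $h\omega_t$ with $h\in\kappa(x)$. At the point over
$0$ the orders of $x$, $dx$, $f_t$ are $m$, $m-1$, $A$; so $h\omega_t$ has order $A-1+m\,\mathrm{ord}_0h$, and
likewise $B-1+m\,\mathrm{ord}_1h$ over $1$. At the point over $\infty$, $f_t$ has order $-(A+B)=D-m$ and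
$dx/(x(1-x))$ has order $m-1$, so $h\omega_t$ has order $D-1+m\,\mathrm{ord}_\infty h$. Elsewhere the order of
$h\omega_t$ is that of $h$. As $0\le A-1,B-1,D-1<m$, the form is holomorphic if and only if $h$ has no poles, that
is, if and only if $h$ is constant.

\emph{Cartier operator.} Recall that $\mathcal C$ is additive, satisfies $\mathcal C(f^p\omega)=f\,\mathcal C(\omega)$, sends
$x^{p-1}dx$ to $dx$, and kills $x^sdx$ for $s\ge0$, $s\not\equiv-1\bmod p$. Let $t,t'\in\{1,p,p^2\}$ with $t\equiv pt'\bmod m$, and let
$(A',B',D')$ belong to $t'$. Write $pA'=A+mi$ and $pB'=B+mj$. Since $p\cdot1=p$, $p\cdot p=p^2$ and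
$p\cdot p^2=1+m(p-1)$,
\[
(i,j)=(0,0),\ (0,p-1),\ (p-1,0)\qquad\text{for } t'=1,\ p,\ p^2 .
\]
The $m$-th powers of $f_t$ and of $f_{t'}^p\,x^{-i}(1-x)^{-j}$ agree, so these functions agree up
to a constant factor, and
\[
\omega_t=\mathrm{const}\cdot\Big(\frac{f_{t'}}{x(1-x)}\Big)^p\,x^{p-1-i}(1-x)^{p-1-j}\,dx .
\]
In the three cases the polynomial is $x^{p-1}(1-x)^{p-1}$, $x^{p-1}$ and $(1-x)^{p-1}$. Its degree is less than
$2p-1$, and its coefficient of $x^{p-1}$ is $1$, $1$ and $(-1)^{p-1}=1$ in $\mathbb F_p$. So
$\mathcal C$ sends $x^{p-1-i}(1-x)^{p-1-j}dx$ to $dx$, and $\mathcal C(\omega_t)=\mathrm{const}\cdot\omega_{t'}$ with a nonzero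
constant. Hence $\mathcal C$ is bijective on $\langle\omega_1,\omega_p,\omega_{p^2}\rangle$.

\emph{The representation.} Under Serre duality $\langle\omega_1,\omega_p,\omega_{p^2}\rangle$ is dual to the sum
$H$ of the eigenspaces of $\sigma^*$ on $H^1(X,\mathcal O)$ for $\zeta^{-1},\zeta^{-p},\zeta^{-p^2}$. The
Frobenius $F$ on $H^1(X,\mathcal O)$ commutes with $\sigma^*$ and is $p$-linear, so it preserves $H$. It is adjoint
to $\mathcal C$, in the sense that $\langle F\alpha,\omega\rangle=\langle\alpha,\mathcal C\omega\rangle^p$; so it is bijective on $H$.
For a bijective $p$-linear map on a finite-dimensional vector space over the algebraically closed field $\kappa$, the fixed vectors form an $\mathbb F_p$-form. So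
$W=H^{F=1}$ has dimension $3$ over $\mathbb F_p$ and $W\otimes\kappa=H$. It is $\sigma^*$-stable, and by the Artin--Schreier
sequence
\[
W\subset H^1(X,\mathcal O)^{F=1}=H^1_{\mathrm{et}}(X,\mathbb F_p)=\mathrm{Hom}(\pi_1(X),\mathbb F_p).
\]
Let $V=\mathrm{Hom}(W,\mathbb F_p)$; it is a quotient of $\pi_1(X)$ whose kernel is stable under the group of $X\to\mathbb P^1$. On
$V$ the generator $\sigma$ acts with eigenvalues $\theta,\theta^p,\theta^{p^2}$, where
$\theta=\zeta$ or $\zeta^{-1}$, depending on conventions. Since $1<p<p^2<m$, the order of $p$ modulo $m$ is $3$, and these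
eigenvalues are the roots of the irreducible polynomial of $\theta$ over $\mathbb F_p$. So
$V\cong\mathbb F_p(\theta)=\mathbb F_{p^3}$, with $\sigma$ acting as multiplication by $\theta$.

\emph{The group.} The connected \'etale cover $X_V\to X$ belonging to $V$ is Galois over $\mathbb P^1$. Its group is an
extension of $\mu_m$ by $V$ with this action, which splits by Schur--Zassenhaus: it is
$G=\mathbb F_{p^3}\rtimes\mu_m$, the group of maps $z\mapsto\varepsilon z+c$ of $\mathbb F_{p^3}$ with
$\varepsilon\in\mu_m$. As in the proof of Lemma~\ref{lem:affine}, $G$ is centerless: an element of the center commutes with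
$z\mapsto z+1$, so it is a translation, and it commutes with $z\mapsto\theta z$, so it is trivial. And $G$ is $p$-perfect: translation by
$c$ is the product of the $p'$-elements $z\mapsto\theta z+c$ and $z\mapsto\theta^{-1}z$. The cover $X_V\to\mathbb P^1$ is
branched over $0,1,\infty$, with inertia groups of order $m$, prime to $p$. Theorem~\ref{thm:charp}
gives $a,b\in{}_p\tilde G$ of order $m$, and Theorem~\ref{thm:criterion} gives the claim, with $N=m$. \qed

\subsection{Proof of Corollary~\ref{cor:simple}}
The condition on $\ell$ is $\ell\equiv\pm1\bmod p$, so infinitely many primes $\ell$ are allowed; for example $p=5$,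
$\ell=11$. The group $G=PSL_2(\mathbb F_\ell)$ is nonabelian and simple of order $\ell(\ell^2-1)/2$, so it is
centerless and $p$-perfect, and $p\mid|G|$. Also $p\ne\ell$. By Igusa \cite{Igusa}, in characteristic $p\ge5$ with $p\ne\ell$, the cover
$X(\ell)\to\mathbb P^1_j$ over $\overline{\mathbb F}_p$ is connected and Galois with group
$SL_2(\mathbb F_\ell)/\{\pm1\}=G$, ramified exactly over $j=1728,0,\infty$, with inertia groups of orders $2,3,\ell$. As $p\ge5$,
the points $0$ and $1728=2^6\cdot3^3$ are distinct modulo $p$, and the three orders are prime to $p$.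
Move the three points $1728,0,\infty$ to $0,1,\infty$ in this order. Theorem~\ref{thm:charp} gives $a,b$ of orders $2,3$ with
$ab$ of order $\ell$.

It remains to identify the classes. Elements of order $2$ in $G$ lift to elements of trace $0$ in
$SL_2(\mathbb F_\ell)$, and elements of order $3$ lift, after a change of sign, to elements of order $3$, whose trace is
$-1$. These traces are not $\pm2$, since $\ell\ge5$. The elements of $SL_2(\mathbb F_\ell)$ with a given trace
$\ne\pm2$ are conjugate in $GL_2(\mathbb F_\ell)$, and the centralizer of such an element is a torus on which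
the determinant is onto $\mathbb F_\ell^\times$; so they form one class of $SL_2(\mathbb F_\ell)$. Hence $G$
has one class $C_2$ of elements of order $2$ and one class $C_3$ of elements of order $3$, and $a^{-1},a,b,b^{-1}$ have classes
$C_2,C_2,C_3,C_3$. Theorem~\ref{thm:criterion} applies with $N=6$. \qed

\begin{thebibliography}{9}

\bibitem{ACV} Abramovich, Corti, Vistoli, \emph{Twisted bundles and admissible covers}, Comm. Algebra
\textbf{31} (2003).

\bibitem{Fried} Michael D. Fried, \emph{The Main Conjecture of Modular Towers and its higher rank
generalization}, arXiv:math/0611594 (2006).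

\bibitem{FV} Fried, V\"olklein, \emph{The inverse Galois problem and rational points on moduli spaces},
Math. Ann. \textbf{290} (1991).

\bibitem{SGA1} Grothendieck, \emph{SGA 1}.

\bibitem{Igusa} Igusa, \emph{Fibre systems of Jacobian varieties III}, Amer. J. Math. \textbf{81} (1959).

\bibitem{Serre} Serre, \emph{Galois Cohomology}.

\end{thebibliography}

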